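\title{Rainbow perfect matchings in $3$-graphs with large degree sums}

\begin{abstract}
Let $n$ be large and divisible by $3$, and let $F_1,\dots,F_{n/3}$ be $3$-uniform hypergraphs without isolated vertices on a common set of $n$ vertices. Suppose that in each $F_i$ any two vertices lying in a common edge have degree sum greater than $\frac23n^2-\frac83n+2$. We prove that there are pairwise disjoint edges $e_1\in F_1,\dots,e_{n/3}\in F_{n/3}$. This answers a question of Liu, Lu, Wang and Zhang, and the strict inequality cannot be weakened. When the degree sums are only assumed to be at least $(\frac23-\varepsilon)n^2$, we characterize the families that have such edges by a counting condition. The core of the proof is a stability statement for the vertex weightings that are dual to fractional matchings.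
\end{abstract}

\section{Introduction}

A \emph{$3$-uniform hypergraph}, or \emph{$3$-graph}, $H$ consists of a finite set $V=V(H)$ of vertices and a family of $3$-element subsets of $V$, the edges; we write $e\in H$ when $e$ is an edge. The \emph{link} of a vertex $u$ is the set of pairs $\{x,y\}$ with $\{u,x,y\}\in H$, and its size is the degree $\deg(u)=\deg_H(u)$. A vertex of degree $0$ is \emph{isolated}. Two distinct vertices are \emph{adjacent}, or \emph{neighbors}, if some edge contains both. A \emph{matching} is a set of pairwise disjoint edges, and it is \emph{perfect} if it covers $V$. Define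
\[
\sigma_2(H)=\min\{\deg(u)+\deg(v): u,v\in V(H)\text{ are adjacent}\}.
\]
A lower bound on $\sigma_2(H)$ allows vertices of small degree, as long as no two of them share an edge.

How large must $\sigma_2(H)$ be to force a perfect matching? For $1\le\ell\le3$ let $H^\ell_{n,s}$ be the $3$-graph on $n$ vertices whose vertex set is split into sets $S$ and $T$ of sizes $n-s\ell+1$ and $s\ell-1$, and whose edges are all triples with at least $\ell$ vertices in $T$. It has no matching of size $s$, since $s$ disjoint edges would need $s\ell$ vertices of $T$. Let $3\mid n$ and $s=n/3$.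
\begin{itemize}
\item For $\ell=3$ the set $S$ is a single isolated vertex and $\sigma_2=2\binom{n-2}{2}$, which is close to the largest possible value $2\binom{n-1}2$. The parameter $\sigma_2$ does not see isolated vertices, so they have to be excluded by hypothesis.
\item For $\ell=1$ we have $|S|=\frac{2n}3+1$. The vertices of $S$ are pairwise adjacent and have the smallest degree, $\binom{n-1}2-\binom{2n/3}2$, so $\sigma_2=(\frac59+o(1))n^2$.
\item For $\ell=2$ we have $|S|=\frac n3+1$. Vertices of $S$ have degree about $\frac29n^2$ and are not adjacent to each other, vertices of $T$ have degree about $\frac49n^2$, and $\sigma_2(H^2_{n,n/3})=\frac23n^2-\frac83n+2$ (see Lemma~\ref{lem:barrier}).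
\end{itemize}
So one guesses that $H^2_{n,n/3}$ is the extremal example. A theorem of Zhang, Zhao and Lu confirms the guess: for all large $n$ divisible by $3$, every $3$-graph $H$ on $n$ vertices without isolated vertices and with $\sigma_2(H)>\frac23n^2-\frac83n+2$ has a perfect matching.

Now let $(F_i)_{i\in I}$ be $3$-graphs on a common vertex set $V$; the elements of $I$ are called \emph{colors}, and an edge of $F_i$ is an edge of color $i$. A \emph{partial rainbow matching} is a set of pairwise disjoint edges to which distinct colors are assigned, each edge belonging to the $3$-graph of its color. If every color is used, we speak of a \emph{rainbow matching} for $(F_i)_{i\in I}$. In this paper a \emph{family of order $n$} always means a collection $(F_i)_{i\in I}$ of $3$-graphs on a common vertex set $V$ with $|V|=n=3|I|$; a rainbow matching for it covers $V$. When all $F_i$ equal $H$, a rainbow matching is a perfect matching of $H$. In general a perfect matching in each $F_i$ does not help: on the vertices $1,\dots,6$, the family $F_1=\{123,456\}$, $F_2=\{124,356\}$ has no rainbow matching. The following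 question comes from Liu, Lu, Wang and Zhang~\cite{LLWZ}.

\medskip
\noindent\textbf{Question.} \emph{Is there $n_0$ such that for all $n\ge n_0$ divisible by $3$, every family $(F_i)_{i\in I}$ of order $n$ in which each $F_i$ has no isolated vertex and satisfies $\sigma_2(F_i)>\sigma_2(H^2_{n,n/3})=\frac23n^2-\frac83n+2$ admits a rainbow matching?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
There is $n_0$ such that the following holds for all $n\ge n_0$ divisible by $3$. If $(F_i)_{i\in I}$ is a family of order $n$ in which every $F_i$ has no isolated vertex and satisfies $\sigma_2(F_i)>\frac23n^2-\frac83n+2$, then $(F_i)_{i\in I}$ admits a rainbow matching.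
\end{theorem}

The inequality $>$ cannot be replaced by $\ge$, as the family with all $F_i=H^2_{n,n/3}$ shows. The proof does not use the theorem of Zhang, Zhao and Lu, which is the case of Theorem~\ref{thm:main} in which all $F_i$ are equal.

We deduce Theorem~\ref{thm:main} from results with a weaker degree hypothesis. A set $X\subseteq V(F)$ is \emph{strongly independent} in $F$ if every edge of $F$ meets $X$ in at most one vertex. Subsets of strongly independent sets are strongly independent. The set $S$ in $H^2_{n,n/3}$ is strongly independent of size $\frac n3+1$.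

\begin{theorem}\label{thm:eta}
For every $\eta\in(0,\frac13]$ there are $\varepsilon>0$ and $n_0$ such that the following holds for all $n\ge n_0$ divisible by $3$. Let $(F_i)_{i\in I}$ be a family of order $n$ in which every $F_i$ has no isolated vertex and satisfies $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$. If at least $\eta n$ of the $F_i$ have no strongly independent set of size $\frac n3+1$, then $(F_i)_{i\in I}$ admits a rainbow matching.
\end{theorem}

\begin{theorem}\label{thm:char}
There are $\varepsilon>0$ and $n_0$ such that the following holds for all $n\ge n_0$ divisible by $3$. Let $(F_i)_{i\in I}$ be a family of order $n$ on $V$ in which every $F_i$ has no isolated vertex and satisfies $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$. Then $(F_i)_{i\in I}$ admits a rainbow matching if and only if for every $X\subseteq V$ with $|X|>n/3$ there is a partial rainbow matching $M$ such that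
\begin{equation}\label{eq:star}
|e\cap X|\ge2\ \text{ for all }e\in M\qquad\text{and}\qquad\sum_{e\in M}\bigl(|e\cap X|-1\bigr)\ge|X|-\frac n3 .\tag{$*$}
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:single}
There are $\varepsilon>0$ and $n_0$ such that every $3$-graph $H$ without isolated vertices, of order $n\ge n_0$ divisible by $3$ and with $\sigma_2(H)\ge(\frac23-\varepsilon)n^2$, has a perfect matching if and only if it has no strongly independent set of size $\frac n3+1$.
\end{corollary}

Section~\ref{sec:barrier} studies strongly independent sets and contains the short deductions. Section~\ref{sec:plan} explains the idea and reduces Theorems~\ref{thm:eta} and~\ref{thm:char} to two propositions, which are proved in Sections~\ref{sec:weights}--\ref{sec:extremal}.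

\section{Strongly independent sets}\label{sec:barrier}

For $X\subseteq V$ let $G(X)$ be the $3$-graph of all triples in $V$ that meet $X$ in at most one vertex. Thus $X$ is strongly independent in $F$ exactly when $F\subseteq G(X)$, and $H^2_{n,n/3}=G(S)$ with $|S|=\frac n3+1$.

\begin{lemma}\label{lem:barrier}
Let $F$ be a $3$-graph on $n$ vertices without isolated vertices, and let $X$ be strongly independent in $F$ with $|X|=s\ge1$. Then
\[
\deg(u)\le\binom{n-s}2\ \text{ for }u\in X,\qquad \deg(v)\le\binom{n-1}2-\binom s2\le\frac{n^2-s^2}2\ \text{ for }v\notin X,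
\]
and $\sigma_2(F)\le n^2-ns-2n+s+1$. Equality holds in the last bound if $F=G(X)$.
\end{lemma}

\begin{proof}
The link of $u\in X$ consists of pairs outside $X$, and the link of $v\notin X$ consists of pairs in $V\setminus\{v\}$ that are not contained in $X$. This gives the degree bounds, because $\binom{n-1}2-\binom s2=\frac12(n^2-s^2-3n+s+2)$ and $s+2\le 3n$. A vertex $u\in X$ is not isolated, so it has a neighbor $v$, and $v\notin X$. Hence
\[
2\sigma_2(F)\le (n-s)^2-(n-s)+n^2-3n+2-s^2+s=2(n^2-ns-2n+s+1).
\]
In $G(X)$ the degrees of $u\in X$ and $v\notin X$ are $\binom{n-s}2=\binom{n-s-1}2+(n-s-1)$ and $\binom{n-1}2-\binom s2=\binom{n-s-1}2+s(n-s-1)$. The second is at least the first and no two vertices of $X$ are adjacent, so the minimum defining $\sigma_2$ is attained by such a pair $u,v$.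
\end{proof}

For $s=\frac n3+1$ the bound equals $\frac23n^2-n-2n+\frac n3+2=\frac23n^2-\frac83n+2$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:eta}]
Let $\varepsilon$ be given by Theorem~\ref{thm:eta} for $\eta=\frac13$. By Lemma~\ref{lem:barrier}, the hypothesis $\sigma_2(F_i)>\frac23n^2-\frac83n+2$ rules out a strongly independent set of size $\frac n3+1$ in each of the $n/3$ graphs $F_i$. For large $n$ it also gives $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$.
\end{proof}

Call $|e\cap X|-1\in\{-1,0,1,2\}$ the \emph{excess} of the triple $e$ over $X$. A perfect matching $M$ has $n/3$ edges that cover $X$, so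
\begin{equation}\label{eq:excess}
\sum_{e\in M}\bigl(|e\cap X|-1\bigr)=|X|-\frac n3 .
\end{equation}
Deleting from $M$ the edges of excess $0$ and $-1$ does not decrease the sum. Applied to a rainbow matching, this proves that \eqref{eq:star} is necessary in Theorem~\ref{thm:char}.

\begin{proof}[Proof of Corollary~\ref{cor:single} from Theorem~\ref{thm:eta}]
If $X$ is strongly independent, no edge has positive excess over $X$, so by \eqref{eq:excess} a perfect matching forces $|X|\le n/3$. Conversely, if $H$ has no strongly independent set of size $\frac n3+1$, apply Theorem~\ref{thm:eta} with $\eta=\frac13$ and all $F_i=H$.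
\end{proof}

In a family, large strongly independent sets in the individual $F_i$ are harmless unless the colors share them. This is already visible for two colors.

\begin{example}\label{ex:six}
Let $n=6$ and $F_i=G(X_i)$ with $|X_i|=3$ for $i=1,2$. Both graphs are copies of $H^2_{6,2}$ and have no perfect matching. A rainbow matching is a triple $e$ with $|e\cap X_1|\le1$ whose complement meets $X_2$ in at most one vertex, that is, $|e\cap X_2|\ge2$. No such $e$ exists if $X_1=X_2$. If $X_1\ne X_2$, take $a\in X_2\setminus X_1$, then $b\in X_2\setminus\{a\}$, then $c\notin X_1\cup\{a,b\}$; the last choice is possible because three vertices lie outside $X_1$. The triple $e=\{a,b,c\}$ works, since only $b$ can lie in $X_1$.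
\end{example}

The next example shows that a few unobstructed colors do not suffice, so that $\varepsilon$ must depend on $\eta$ in Theorem~\ref{thm:eta}.

\begin{example}\label{ex:few}
Let $0<\varepsilon<\frac13$, $n\ge4/\varepsilon$, $k=\lfloor\varepsilon n/2\rfloor$ and $|X|=\frac n3+k$. By Lemma~\ref{lem:barrier}, $\sigma_2(G(X))\ge\frac23n^2-kn-2n\ge(\frac23-\varepsilon)n^2$. Let $c<k/2$ of the $F_i$ be complete and let all others be $G(X)$. The complete ones have no strongly independent set with two vertices. The total excess over $X$ of a partial rainbow matching is at most $2c<k$, so by \eqref{eq:excess} there is no rainbow matching. If $\eta<\varepsilon/4$ and $n$ is large, one can take $c\ge\eta n$.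
\end{example}

\section{The idea, and a reduction to two propositions}\label{sec:plan}

\subsection{Weights as obstructions}
Identity \eqref{eq:excess} is an instance of a general test. Let $w:V\to\mathbb R$ satisfy $\sum_vw(v)=0$, write $w(e)=\sum_{v\in e}w(v)$, and let $\mu_i=\min_{e\in F_i}w(e)$. If $e_i\in F_i$ $(i\in I)$ form a rainbow matching, then $\sum_i\mu_i\le\sum_iw(e_i)=0$. So a weighting with $\sum_i\mu_i>0$ certifies that no rainbow matching exists. By convex separation such weightings are the only obstruction to the \emph{fractional} relaxation of the problem, in which nonnegative weights are put on the edges of each color so that all vertices receive the same total and all colors receive the same total (see Lemma~\ref{lem:local}).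

The weighting attached to a set $X$ of size $s$ is $w=-1$ on $X$ and $w=\frac s{n-s}$ outside $X$. The lightest edges of $G(X)$ have weight $-1+\frac{2s}{n-s}=\frac{3s-n}{n-s}$, which is positive exactly when $s>n/3$. In Example~\ref{ex:six} the weighting attached to $X_1$ is $-1$ on $X_1$ and $+1$ elsewhere, and $\mu_1=1$. If $X_2=X_1$ then $\mu_1+\mu_2=2$. If $X_2\ne X_1$, then the complement of the triple $e$ is an edge of $F_2$ with at least two vertices in $X_1$, so $\mu_2\le-1$, and the gain of the first color is canceled by the loss of the second.

The same cancellation drives the general proof. Normalize $\min w=-1$ and suppose $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$ for all $i$. We prove two facts about a single $3$-graph.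
\begin{itemize}
\item No color gains much: $\mu_i\le9\varepsilon$ (Lemma~\ref{lem:upper}). The order of magnitude is right, since $G(X)$ with $s=(\frac13+\varepsilon)n$ has $\mu=\frac{3\varepsilon}{2/3-\varepsilon}$.
\item A color that does not lose much has a rigid structure: if $\mu_i\ge-\kappa$, then the set $Z$ of vertices of weight close to $-1$ has about $n/3$ elements, and all of them have small degree in $F_i$ (Lemma~\ref{lem:stab}).
\end{itemize}
If $\sum_i\mu_i>0$ and $\varepsilon$ is much smaller than $\kappa$, the first fact shows that almost all colors have $\mu_i\ge-\kappa$. The set $Z$ depends on $w$ only, so the second fact shows that almost all $F_i$ have nearly the same set of low-degree vertices, of size about $n/3$. For $\varepsilon=0$ the first fact alone would exclude every obstruction. The second is needed because the bound in Theorem~\ref{thm:main} lies below $\frac23n^2$, and because the sampling step of the proof loses a small multiple of the leading term.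

\subsection{Dense graphs, low sets and extremal families}
For $0\le\varepsilon\le\frac1{100}$, a $3$-graph $F$ on $n$ vertices is \emph{$\varepsilon$-dense} if it has no isolated vertex and $\sigma_2(F)\ge(\frac23-\varepsilon)n^2$. A family is $\varepsilon$-dense if all its members are. Put $S(F)=\{v:\deg(v)<\sigma_2(F)/2\}$. An $\varepsilon$-dense $F$ has the following properties.
\begin{itemize}
\item[(F1)] Every vertex has degree at least $(\frac16-\varepsilon)n^2$, because it has a neighbor, whose degree is at most $n^2/2$.
\item[(F2)] Every strongly independent set has at most $(\frac13+\varepsilon)n$ vertices, because Lemma~\ref{lem:barrier} gives $(\frac23-\varepsilon)n^2\le n^2-ns$ for such a set of size $s\ge1$.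
\item[(F3)] The set $S(F)$ is strongly independent, because two adjacent vertices of $S(F)$ would have degree sum below $\sigma_2(F)$. Vertices outside $S(F)$ have degree at least $(\frac13-\frac\varepsilon2)n^2$.
\end{itemize}
The absence of isolated vertices enters the proof through the existence of a neighbor, as in (F1) and Lemma~\ref{lem:barrier}.

A \emph{low set} for a $3$-graph $F$ on $n$ vertices is a strongly independent set that contains all vertices of degree at most $n^2/4$. By (F3), $S(F)$ is a low set if $F$ is $\varepsilon$-dense. The threshold $\frac14$ lies strictly between $\frac29$ and $\frac13$, and this slack makes the notion robust: after a few vertices are deleted, the rest of $S(F)$ is still a low set, although it need not be $S(\cdot)$ of the smaller graph. We write $A\triangle B$ for the symmetric difference of two sets.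

\begin{definition}
Let $(F_i)_{i\in I}$ be a family of order $n$ on $V$ with low sets $L_i$. It is \emph{$\rho$-extremal with respect to $(L_i)$} if there is $S\subseteq V$ with $\bigl||S|-\frac n3\bigr|\le\rho n$ and $|L_i\triangle S|\le\rho n$ for at least $(1-\rho)|I|$ colors $i$.
\end{definition}

\begin{proposition}[Non-extremal families]\label{prop:non}
For every $\rho\in(0,1)$ there are $\varepsilon_*\in(0,\min\{\rho,\frac1{100}\}]$ and $n_*$ such that every $\varepsilon_*$-dense family $(F_i)_{i\in I}$ of order $n\ge n_*$ that is not $\rho$-extremal with respect to $(S(F_i))$ admits a rainbow matching.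
\end{proposition}

\begin{proposition}[Extremal families]\label{prop:ext}
For every $\rho\in(0,10^{-8}]$ there is $n^*$ such that the following holds. Let $0\le\varepsilon\le\rho$ and let $(F_i)_{i\in I}$ be an $\varepsilon$-dense family of order $n\ge n^*$ on $V$ that is $\rho$-extremal with respect to $(S(F_i))$. Suppose that
\begin{itemize}
\item[(a)] at least $4\rho n$ of the $F_i$ have no strongly independent set of size $\frac n3+1$, or
\item[(b)] for every $X\subseteq V$ with $|X|>n/3$ some partial rainbow matching satisfies \eqref{eq:star}.
\end{itemize}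
Then the family admits a rainbow matching.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:eta} and~\ref{thm:char}]
Let $\rho=\min\{10^{-8},\eta/4\}$ for Theorem~\ref{thm:eta} and $\rho=10^{-8}$ for Theorem~\ref{thm:char}. Put $\varepsilon=\varepsilon_*(\rho)\le\rho$ and $n_0=\max\{n_*,n^*\}$. An $\varepsilon$-dense family of order $n\ge n_0$ that is not $\rho$-extremal with respect to $(S(F_i))$ admits a rainbow matching by Proposition~\ref{prop:non}. For a $\rho$-extremal family, Theorem~\ref{thm:eta} follows from Proposition~\ref{prop:ext}(a), since $\eta n\ge4\rho n$, and the sufficiency of \eqref{eq:star} follows from Proposition~\ref{prop:ext}(b). Its necessity was shown after \eqref{eq:excess}.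
\end{proof}

Proposition~\ref{prop:non} is proved in three steps: the two facts about weights (Section~\ref{sec:weights}), a rainbow matching that misses only a small proportion of the colors (Section~\ref{sec:almost}), and an absorbing matching, set aside in advance, that swallows what is left (Section~\ref{sec:absorb}). Proposition~\ref{prop:ext} is proved by a direct construction in Section~\ref{sec:extremal}.

\section{Weightings of a dense $3$-graph}\label{sec:weights}

In this section $F$ is an $\varepsilon$-dense $3$-graph on a set $R$ of $m$ vertices, where $m$ need not be divisible by $3$. The function $w:R\to\mathbb R$ satisfies $\sum_vw(v)=0$ and $\min w=-1$, and $\mu=\min_{e\in F}w(e)$.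

\begin{lemma}\label{lem:upper}
We have $\mu\le9\varepsilon$.
\end{lemma}

\begin{lemma}\label{lem:stab}
Suppose that $\varepsilon\le\kappa\le10^{-4}$ and $\mu\ge-\kappa$, and let $Z=\{v\in R:w(v)\le-\frac9{10}\}$. Then $\bigl||Z|-\frac m3\bigr|\le2500\kappa m$, and $\deg_F(z)\le(\frac29+2500\kappa)m^2$ for every $z\in Z$.
\end{lemma}

\subsection{The common setup}
For both lemmas we may assume $\mu\ge-\frac12$. Put $U=1+w\ge0$ and $\tau=3+\mu\ge\frac52$, so that every edge $e$ has $U(e)\ge\tau$. Let $x,y$ be independent uniformly random elements of $R$. We write $U$ for the random variable $U(x)$, so $\mathbb EU=1$, and $\mathbb E[U;A]$ for the expectation of $U$ times the indicator of an event $A$. Markov's inequality, $\mathbb P(\xi\ge t)\le\mathbb E\xi/t$ for $\xi\ge0$ and $t>0$, is used throughout.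

The hypothesis bounds the degree sum of adjacent vertices from below. A light vertex can only be completed to an edge by a heavy pair, and heavy pairs are rare because $\mathbb EU=1$. So we apply the hypothesis to a light adjacent pair. Let $v_0$ satisfy $U(v_0)=0$, let $v_1$ be a neighbor of $v_0$ with the smallest value of $U$, and let $g=U(v_1)\ge0$. Define the events
\[
A_0=\{U(x)+U(y)\ge\tau,\ U(x)\ge g,\ U(y)\ge g\},\qquad A_1=\{U(x)+U(y)\ge\tau-g\}.
\]
Then $A_0\subseteq A_1$. If $\{v_0,x,y\}\in F$, then $x$ and $y$ are neighbors of $v_0$, so $A_0$ holds by the choice of $v_1$. If $\{v_1,x,y\}\in F$, then $A_1$ holds. Each pair in a link gives two ordered pairs, so $2\deg(v_j)\le m^2\,\mathbb P(A_j)$ for $j=0,1$. Let $K\in\{0,1,2\}$ be the number of the events $A_0,A_1$ that hold. Then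
\begin{equation}\label{eq:EKlow}
\mathbb EK\ge\frac{2\sigma_2(F)}{m^2}\ge\frac43-2\varepsilon .
\end{equation}
The model to keep in mind is $F=G(X)$ with $|X|=m/3$, $U=0$ on $X$ and $U=\frac32$ elsewhere. There $\tau=3$, $g=\frac32=\frac\tau2$, $\mathbb P(A_0)=\frac49$, $\mathbb P(A_1)=\frac89$ and $\mathbb EK=\frac43=\frac4\tau$. We show that $\mathbb EK\le4/\tau$ always. The argument differs on the two sides of the value $g=\tau/2$ of the model.

\medskip
\noindent\emph{Light case: $g\le\tau/2$.} Let $Y=\frac2\tau U$. If $K=2$ then $Y(x)+Y(y)\ge2$. If $K=1$ then $A_1$ holds, so $Y(x)+Y(y)\ge\frac2\tau(\tau-g)\ge1$. Hence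
\begin{equation}\label{eq:light}
K\le Y(x)+Y(y)\quad\text{always, and}\quad\mathbb EK\le2\,\mathbb EY=\frac4\tau .
\end{equation}

\noindent\emph{Heavy case: $g>\tau/2$.} The pointwise bound fails, since $A_1$ is now a weak condition. In return, all neighbors of $v_0$ are heavy, and there are many of them. Let $\alpha=\mathbb P(U\ge g)$. By (F1), $\alpha^2\ge\mathbb P(A_0)\ge\frac13-2\varepsilon\ge0.31$, so $\alpha\ge0.55$. Markov's inequality gives $\alpha g\le1$. Hence
\[
g\le\frac1\alpha<\tau,\qquad\alpha\le\frac1g<\frac2\tau<1,\qquad\mathbb E[U;U<g]=1-\mathbb E[U;U\ge g]\le1-\alpha g .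
\]
We bound $\mathbb P(A_1)$ by separating the event $A'$ that $U(x)<g$ and $U(y)<g$, which has probability $(1-\alpha)^2$. By independence, $\mathbb E[U(x)+U(y);A']=2(1-\alpha)\mathbb E[U;U<g]\le2(1-\alpha)(1-\alpha g)$, so $\mathbb P(A_1\cap A')\le2(1-\alpha)\frac{1-\alpha g}{\tau-g}$. Therefore
\[
\mathbb EK\le\alpha^2+1-(1-\alpha)^2+2(1-\alpha)\frac{1-\alpha g}{\tau-g}=2\alpha+2(1-\alpha)\frac{1-\alpha g}{\tau-g}.
\]
The function $t\mapsto\frac{1-\alpha t}{\tau-t}$ on $[\tau/2,\tau)$ has derivative $\frac{1-\alpha\tau}{(\tau-t)^2}$, which is negative because $\alpha\tau\ge0.55\cdot2.5>1$. Replacing $g$ by $\tau/2$ gives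
\begin{equation}\label{eq:heavy}
\mathbb EK\le2\alpha+\frac4\tau(1-\alpha)\Bigl(1-\frac{\alpha\tau}2\Bigr)=2\alpha+\frac4\tau(1-\alpha)-2\alpha(1-\alpha)=\frac4\tau-2\alpha\Bigl(\frac2\tau-\alpha\Bigr)<\frac4\tau .
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:upper}]
By \eqref{eq:EKlow}, \eqref{eq:light} and \eqref{eq:heavy} we have $\frac43-2\varepsilon\le\frac4\tau$. So $3+\mu\le3/(1-\frac32\varepsilon)\le3+9\varepsilon$, using $\frac1{1-t}\le1+2t$ for $0\le t\le\frac12$.
\end{proof}

\subsection{Stability}
Under the hypotheses of Lemma~\ref{lem:stab} the inequality $\mathbb EK\le4/\tau$ is nearly tight, and we read off from its proof that $U$ is distributed nearly as in the model.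

\begin{proof}[Proof of Lemma~\ref{lem:stab}]
By Lemma~\ref{lem:upper}, $-\kappa\le\tau-3\le9\kappa$. It follows that $1.499\le\frac\tau2\le1.501$, that $|\frac2\tau-\frac23|=\frac{2|3-\tau|}{3\tau}\le3\kappa$, and that $\frac4\tau\le\frac4{3-\kappa}\le\frac43+\kappa$. With \eqref{eq:EKlow},
\begin{equation}\label{eq:slack}
\frac4\tau-\mathbb EK\le3\kappa .
\end{equation}
Note that $Z=\{v:U(v)\le0.1\}$, and let $Q=\{v:1.4\le U(v)\le1.6\}$. We claim that
\begin{equation}\label{eq:ZQ}
|Z|\ge\Bigl(\frac13-900\kappa\Bigr)m\qquad\text{and}\qquad|Q|\ge\Bigl(\frac23-900\kappa\Bigr)m .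
\end{equation}

First we finish the proof from \eqref{eq:ZQ}. As $Z$ and $Q$ are disjoint, $|Z|\le(\frac13+900\kappa)m$, $|Q|\le(\frac23+900\kappa)m$ and $|R\setminus(Z\cup Q)|\le1800\kappa m$. Let $z\in Z$ and let $\{a,b\}\subseteq Z\cup Q$ be in the link of $z$. Then $U(a)+U(b)\ge\tau-0.1\ge2.8$, while $U(a)+U(b)\le1.7$ if $a$ or $b$ lies in $Z$. So $a,b\in Q$, and
\[
\deg(z)\le\frac{|Q|^2}2+m\,|R\setminus(Z\cup Q)|\le\Bigl(\frac29+600\kappa+405000\kappa^2+1800\kappa\Bigr)m^2\le\Bigl(\frac29+2500\kappa\Bigr)m^2 .
\]

\emph{Proof of \eqref{eq:ZQ} in the heavy case.} By \eqref{eq:heavy} and \eqref{eq:slack}, $2\alpha(\frac2\tau-\alpha)\le3\kappa$. As $2\alpha\ge1$, we get $0<\frac2\tau-\alpha\le3\kappa$, so $\frac23-6\kappa\le\alpha\le\frac23+3\kappa$. Then $1.4\le\frac\tau2<g\le\frac1\alpha\le1.55$ and $\alpha g\ge(\frac2\tau-3\kappa)\frac\tau2\ge1-5\kappa$. So the vertices with $U\ge g$ carry almost all of the mean $\mathbb EU=1$, and they do so already with the value $g$: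
\[
\mathbb E[U;U<g]\le1-\alpha g\le5\kappa,\qquad\mathbb E[U-g;U\ge g]=\mathbb E[U;U\ge g]-\alpha g\le1-\alpha g\le5\kappa .
\]
Markov's inequality gives $\mathbb P(0.1<U<g)\le50\kappa$ and $\mathbb P(U>1.6)\le5\kappa/0.05=100\kappa$. Hence $|Z|/m\ge1-\alpha-50\kappa\ge\frac13-53\kappa$ and $|Q|/m\ge\alpha-100\kappa\ge\frac23-106\kappa$.

\emph{Proof of \eqref{eq:ZQ} in the light case.} Let $D=Y(x)+Y(y)-K$. By \eqref{eq:light} and \eqref{eq:slack}, $D\ge0$ and $\mathbb ED\le3\kappa$. Since $K$ is an integer, $Y(x)+Y(y)$ is close to an integer for most pairs. We deduce in turn that $Y$ is mostly close to $\frac12\mathbb Z$, then to $\mathbb Z$, then to $\{0,1\}$. The mean $\mathbb EY=2/\tau\approx\frac23$ then fixes the proportions.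

\emph{Step 1: $Y$ is close to $\frac12\mathbb Z$.} Let $\|t\|$ be the distance from $t$ to the nearest integer; it satisfies $\|s\pm t\|\le\|s\|+\|t\|$. We have $\|Y(x)+Y(y)\|\le D$, so $\mathbb E\|Y(x)+Y(y)\|\le3\kappa$. With a third independent uniform element $x'$,
\[
2Y(x)=\bigl(Y(x)+Y(y)\bigr)+\bigl(Y(x)+Y(x')\bigr)-\bigl(Y(y)+Y(x')\bigr),
\]
so $\mathbb E\|2Y\|\le9\kappa$. The distance $d(x)$ from $Y(x)$ to $\frac12\mathbb Z$ equals $\frac12\|2Y(x)\|$, so $\mathbb Ed\le4.5\kappa$.

\emph{Step 2: one type dominates.} Fix for each vertex $v$ a point of $\frac12\mathbb Z$ nearest to $Y(v)$, and call $v$ \emph{integral} if that point is an integer and \emph{half-integral} otherwise. Let $a$ be the proportion of integral vertices. If $x$ and $y$ have different types, which has probability $2a(1-a)$, then $\|Y(x)+Y(y)\|\ge\frac12-d(x)-d(y)$. Hence $3\kappa\ge a(1-a)-2\,\mathbb Ed\ge a(1-a)-9\kappa$. One of $a,1-a$ is at least $\frac12$, so the other is at most $24\kappa$.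

\emph{Step 3: the integral type dominates.} By \eqref{eq:EKlow}, $\mathbb P(K=2)\ge\mathbb EK-1\ge\frac13-2\kappa$. If $K=2$ then $Y(x)\ge1$ or $Y(y)\ge1$, so $\mathbb P(Y\ge1)\ge\frac16-\kappa\ge\frac17$. Suppose $a\le24\kappa$. We have $\mathbb P(d\ge\frac18)\le36\kappa$, and a half-integral vertex with $Y\ge1$ and $d<\frac18$ has its nearest point at $\frac32$ or above, so it has $Y>\frac{11}8$. Thus $\mathbb P(Y>\frac{11}8)\ge\frac16-61\kappa\ge\frac17$. With probability at least $\frac1{49}$ both $Y(x)$ and $Y(y)$ exceed $\frac{11}8$, and then $D\ge\frac{11}4-2=\frac34$. This gives $\mathbb ED\ge\frac3{196}>3\kappa$, a contradiction. So $1-a\le24\kappa$.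

\emph{Step 4: large values are negligible.} If $Y(x)\ge1.98$ and $Y(y)\ge1$, then $D\ge0.98$. So $\mathbb P(Y\ge1.98)\cdot\frac17\cdot0.98\le3\kappa$, and $\mathbb P(Y\ge1.98)\le24\kappa$. Also $D\ge\max\{Y(x)-2,0\}$, so $\mathbb E[Y;Y\ge1.98]\le2\cdot24\kappa+3\kappa=51\kappa$.

\emph{Step 5: the proportions.} Let $\pi_j=\mathbb P(|Y-j|<\frac1{50})$ for $j=0,1$. We have $\mathbb P(d\ge\frac1{50})\le225\kappa$. An integral vertex with $d<\frac1{50}$ and $Y<1.98$ has $|Y-j|<\frac1{50}$ for $j=0$ or $j=1$. Hence $\pi_0+\pi_1\ge1-(24+225+24)\kappa=1-273\kappa$. On the event $|Y-j|<\frac1{50}$ we have $|Y-j|=d$, and the remaining vertices contribute at most $1.98\cdot273\kappa+51\kappa$ to $\mathbb EY$. Therefore $|\mathbb EY-\pi_1|\le(4.5+541+51)\kappa\le600\kappa$. As $\mathbb EY=\frac2\tau$, this gives $|\pi_1-\frac23|\le603\kappa$ and $\pi_0\ge\frac13-876\kappa$. Finally $U=\frac\tau2Y$ with $1.499\le\frac\tau2\le1.501$, so $Y<0.02$ implies $U\le0.1$, and $|Y-1|<0.02$ implies $1.4\le U\le1.6$. Thus $|Z|\ge\pi_0m$ and $|Q|\ge\pi_1m$.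
\end{proof}

\section{Almost perfect rainbow matchings}\label{sec:almost}

\begin{lemma}\label{lem:almost}
Let $\rho,\delta\in(0,1)$ and $\varepsilon=\rho^2/(3\cdot10^7)$. There is $n_1=n_1(\rho,\delta)$ such that every $\varepsilon$-dense family $(F_i)_{i\in I}$ of order $n\ge n_1$, with low sets $L_i$, that is not $\rho$-extremal with respect to $(L_i)$ has a partial rainbow matching with at least $(1-\delta)n/3$ edges.
\end{lemma}

It matters that $\varepsilon$ does not depend on $\delta$: in Section~\ref{sec:absorb} we choose $\delta$ after $\varepsilon$.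

A partial rainbow matching is a matching in the $4$-uniform hypergraph $\mathcal H$ on $V\cup I$ whose edges are the sets $e\cup\{i\}$ with $e\in F_i$. A theorem of Pippenger finds almost perfect matchings in nearly regular hypergraphs in which no pair of vertices lies in many edges. A random sub-hypergraph of $\mathcal H$ sampled from a fractional solution is nearly regular, but a fractional solution obtained by duality may put large weight on a single pair. We therefore solve the fractional problem inside small random subsets $R\subseteq V$ of constant size $m$ and average the solutions over $R$; a given pair of vertices rarely lies in $R$. The price is that a failure inside $R$ must be turned into extremality on all of $V$. The low sets $L_i$, which live on $V$ and are sampled faithfully by $R$, make this possible.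

\subsection{Tools}
\emph{Chernoff's bounds.} If $\xi$ is a sum of independent $\{0,1\}$-valued random variables with mean $\lambda$, then $\mathbb P(|\xi-\lambda|\ge t)\le2e^{-t^2/(2\lambda+t)}$ for $t>0$, and $\mathbb P(\xi\le\lambda/2)\le e^{-\lambda/8}$.

\emph{Azuma's inequality.} If $\xi_0,\dots,\xi_k$ is a martingale with $|\xi_j-\xi_{j-1}|\le c$ for all $j$, then $\mathbb P(|\xi_k-\xi_0|\ge t)\le2e^{-t^2/(2kc^2)}$.

\emph{Separation.} If $\mathcal K\subseteq\mathbb R^d$ is nonempty, compact and convex and $b\notin\mathcal K$, then there is $w\in\mathbb R^d$ with $\min_{x\in\mathcal K}\langle w,x\rangle>\langle w,b\rangle$.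

\begin{lemma}\label{lem:azuma}
Let $h$ be a real function on the $k$-element subsets of a finite set with $|h(P)-h(P')|\le c$ whenever $|P\cap P'|=k-1$. If $P$ is uniformly random, then $\mathbb P(|h(P)-\mathbb Eh(P)|\ge t)\le2e^{-t^2/(2kc^2)}$.
\end{lemma}

\begin{proof}
Reveal the elements of $P$ one by one in random order, and let $\xi_j$ be the conditional expectation of $h(P)$ given the first $j$ elements. Fix the first $j-1$ elements and let $a,b$ be two possible values of the $j$-th. The transposition of $a$ and $b$ maps the conditional distribution of $P$ given $a$ to the one given $b$, and it leaves $P$ unchanged or swaps one element. So the two conditional expectations differ by at most $c$. As $\xi_{j-1}$ is an average of the possible values of $\xi_j$, we get $|\xi_j-\xi_{j-1}|\le c$, and Azuma's inequality applies.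
\end{proof}

The \emph{codegree} of two vertices is the number of edges containing both.

\begin{theorem}[Pippenger; see {\cite[Theorem 4.7.1]{AS}}]\label{thm:pip}
For every integer $r\ge2$ and reals $k\ge1$, $a>0$ there are $\gamma>0$ and $d_0$ such that the following holds for all $N\ge D\ge d_0$. If an $r$-uniform hypergraph on $N$ vertices has all degrees positive and less than $kD$, all but at most $\gamma N$ degrees between $(1-\gamma)D$ and $(1+\gamma)D$, and all codegrees less than $\gamma D$, then its vertices can be covered by at most $(1+a)N/r$ edges.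
\end{theorem}

The statement stays true when $\gamma$ is decreased, since the hypotheses become stronger. A cover $\mathcal C$ as in the theorem contains a matching of size at least $N/r-2aN$. Indeed, let $c(x)\ge1$ be the number of edges of $\mathcal C$ containing $x$, so that $\sum_x(c(x)-1)=r|\mathcal C|-N\le aN$. Delete all edges that contain a vertex with $c(x)\ge2$. At most $\sum_{c(x)\ge2}c(x)\le2\sum_x(c(x)-1)\le2aN$ edges are deleted, the remaining ones are pairwise disjoint, and $|\mathcal C|\ge N/r$.

\subsection{Constants and sampling}
Fix $\rho,\delta,\varepsilon$ as in Lemma~\ref{lem:almost}, and put $\kappa=\rho/10^5$. Then $\varepsilon=\kappa\rho/300$, $3\varepsilon\le\kappa\le10^{-4}$ and $2500\kappa=\rho/40$. Let $a=\delta/20$, and let $\gamma\le\min\{\frac\delta2,\frac13\}$ and $d_0$ be as in Theorem~\ref{thm:pip} for $r=4$, $k=2$. Let $\theta=4me^{-\varepsilon^2m/8}$, where $m$ is an integer so large that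
\[
m\ge3/\varepsilon,\qquad\sqrt\theta\le\rho/10,\qquad8\sqrt\theta\le\gamma^2 .
\]
Finally let $n$ be large in terms of all these constants, and let $(F_i)$, $(L_i)$ be as in the lemma.

Let $R$ be a uniformly random $m$-element subset of $V$, and let $F_i[R]$ be the $3$-graph on $R$ formed by the edges of $F_i$ inside $R$. A color $i$ is \emph{good for $R$} if
\begin{itemize}
\item[(G1)] $\bigl|\deg_{F_i[R]}(v)-(\frac mn)^2\deg_{F_i}(v)\bigr|\le\varepsilon m^2$ for all $v\in R$, and
\item[(G2)] $\bigl||L_i\cap R|-\frac mn|L_i|\bigr|\le\varepsilon m$.
\end{itemize}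
An ordered pair $(i,j)$ of colors is \emph{good for $R$} if $\bigl||(L_i\triangle L_j)\cap R|-\frac mn|L_i\triangle L_j|\bigr|\le\varepsilon m$.

Each fixed color and each fixed pair fails to be good with probability at most $\theta$. To see this for (G1), condition on $v\in R$, so that $R\setminus\{v\}$ is a uniform $(m-1)$-subset of $V\setminus\{v\}$. The conditional mean of $\deg_{F_i[R]}(v)$ is $\deg_{F_i}(v)\frac{(m-1)(m-2)}{(n-1)(n-2)}$. Since $\deg_{F_i}(v)\le\frac12(n-1)(n-2)$ and $(m-1)(m-2)\le m^2\frac{(n-1)(n-2)}{n^2}\le m^2$, this mean is within $\frac12\bigl(m^2-(m-1)(m-2)\bigr)\le\frac{3m}2\le\frac{\varepsilon m^2}2$ of $(\frac mn)^2\deg_{F_i}(v)$. Swapping one element of $R\setminus\{v\}$ changes $\deg_{F_i[R]}(v)$ by at most $m$. Lemma~\ref{lem:azuma} with $t=\varepsilon m^2/2$ shows that the inequality in (G1) fails at $v$ with conditional probability at most $2e^{-\varepsilon^2m/8}$. As $\sum_v\mathbb P(v\in R)=m$, (G1) fails with probability at most $2me^{-\varepsilon^2m/8}$. For (G2) and for pairs, Lemma~\ref{lem:azuma} with $c=1$ and $t=\varepsilon m$ gives failure probability at most $2e^{-\varepsilon^2m/2}$.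

Let $I_R$ be the set of colors that are good for $R$. Call $R$ \emph{good} if $|I_R|\ge(1-\sqrt\theta)|I|$ and at most $\sqrt\theta|I|^2$ ordered pairs are not good for $R$. By Markov's inequality, applied to the numbers of colors and of pairs that are not good, $\mathbb P(R\text{ is good})\ge1-2\sqrt\theta$.

For $i\in I_R$ the graph $F_i[R]$ is $3\varepsilon$-dense. Indeed, vertices adjacent in $F_i[R]$ are adjacent in $F_i$, so by (G1) their degree sum in $F_i[R]$ is at least $(\frac23-\varepsilon)m^2-2\varepsilon m^2$; and by (F1) and (G1) all degrees in $F_i[R]$ are at least $(\frac16-2\varepsilon)m^2>0$.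

\subsection{Fractional solutions inside a sample}

\begin{lemma}\label{lem:local}
For every good $R$ there are functions $f_{i,R}:F_i[R]\to[0,\infty)$, $i\in I_R$, with
\[
\sum_{e}f_{i,R}(e)=\frac m3\ \text{ for each }i\in I_R,\qquad\sum_{i\in I_R}\ \sum_{e\ni v}f_{i,R}(e)=|I_R|\ \text{ for each }v\in R .
\]
\end{lemma}

\begin{proof}
Let $\mathcal K\subseteq\mathbb R^R$ be the set of vectors $\sum_{i\in I_R}\sum_ef_i(e)\mathbf 1_e$, where $\mathbf 1_e$ is the indicator vector of $e$ and the $f_i\ge0$ satisfy $\sum_ef_i(e)=\frac m3$. It is nonempty, compact and convex. Suppose it does not contain the constant vector with entries $|I_R|$. The minimum of $\langle w,\cdot\rangle$ on $\mathcal K$ is attained by concentrating each $f_i$ on a lightest edge, so separation gives $w:R\to\mathbb R$ with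
\[
\frac m3\sum_{i\in I_R}\mu_i>|I_R|\sum_{v\in R}w(v),\qquad\text{where }\mu_i=\min_{e\in F_i[R]}w(e).
\]
Adding a constant $c$ to $w$ adds $mc|I_R|$ to both sides, so we may assume $\sum_vw(v)=0$. Then $\sum_i\mu_i>0$, so $w\ne0$, and after scaling $\min w=-1$.

\emph{Most colors lose little.} Let $J=\{i\in I_R:\mu_i\ge-\kappa\}$. By Lemma~\ref{lem:upper}, $\mu_i\le27\varepsilon$ for all $i\in I_R$. So $0<27\varepsilon|I_R|-\kappa|I_R\setminus J|$, which gives $|I_R\setminus J|<\frac{27\rho}{300}|I_R|\le\frac\rho{10}|I_R|$ and $|J|\ge(1-\frac\rho{10})(1-\sqrt\theta)|I|\ge(1-\frac\rho5)|I|$.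

\emph{Their low sets agree inside $R$.} Let $Z=\{v\in R:w(v)\le-\frac9{10}\}$ and $i\in J$. Lemma~\ref{lem:stab} applies to $F_i[R]$ since $3\varepsilon\le\kappa$. It gives $|Z|\ge(\frac13-\frac\rho{40})m$ and, together with (G1), for $z\in Z$,
\[
\Bigl(\frac mn\Bigr)^2\deg_{F_i}(z)\le\Bigl(\frac29+\frac1{40}+\varepsilon\Bigr)m^2\le\frac{m^2}4 .
\]
So $\deg_{F_i}(z)\le n^2/4$, and $Z\subseteq L_i$ by the definition of a low set. By (F2), $|L_i|\le(\frac13+\varepsilon)n$, so (G2) gives $|L_i\cap R|\le(\frac13+2\varepsilon)m$ and hence $|(L_i\cap R)\setminus Z|\le(\frac\rho{40}+2\varepsilon)m\le\frac\rho{20}m$. Consequently $|(L_i\triangle L_j)\cap R|\le\frac\rho{10}m$ for all $i,j\in J$.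

\emph{Back to $V$.} For $i\in J$, (G2) and $Z\subseteq L_i$ give $|L_i|\ge(\frac13-\frac\rho{40}-\varepsilon)n$, so $\bigl||L_i|-\frac n3\bigr|\le\rho n$. If $i,j\in J$ and $(i,j)$ is good for $R$, then $|L_i\triangle L_j|\le(\frac\rho{10}+\varepsilon)n\le\rho n$. By averaging, some $j\in J$ is the second entry of at most $\sqrt\theta|I|^2/|J|\le\frac\rho{10}\cdot\frac54|I|\le\frac\rho5|I|$ pairs that are not good. For this $j$ we have $|L_i\triangle L_j|\le\rho n$ for at least $(1-\frac{2\rho}5)|I|$ colors $i$. So the family is $\rho$-extremal with $S=L_j$, a contradiction.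
\end{proof}

\subsection{Averaging and rounding}

\begin{proof}[Proof of Lemma~\ref{lem:almost}]
Fix functions $f_{i,R}$ as in Lemma~\ref{lem:local} for each good $R$. For a color $i$ and $e\in F_i$ let $\xi_{i,e}(R)=f_{i,R}(e)/|I_R|$ if $R$ is good, $i\in I_R$ and $e\subseteq R$, and $\xi_{i,e}(R)=0$ otherwise. Give the edge $e\cup\{i\}$ of $\mathcal H$ the weight
\[
\varphi(i,e)=(1-\sqrt\theta)\,\frac nm\,\mathbb E\,\xi_{i,e}(R).
\]
For vertices $x,x'$ of $\mathcal H$ let $\varphi(x)$ be the total weight of the edges containing $x$, and $\varphi(x,x')$ the total weight of the edges containing both. A good $R$ has $|I_R|\ge(1-\sqrt\theta)\frac n3$, so $\sum_e\xi_{i,e}(R)\le\frac{m/3}{|I_R|}\le\frac{m}{(1-\sqrt\theta)n}$ for every $i$ and $R$. Lemma~\ref{lem:local} gives the following.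
\begin{itemize}
\item For $v\in V$: $\varphi(v)\le\frac nm\mathbb P(v\in R)=1$. For $i\in I$: $\varphi(i)\le(1-\sqrt\theta)\frac nm\cdot\frac m{(1-\sqrt\theta)n}=1$.
\item For good $R$ the sum of all $\xi_{i,e}(R)$ is $\frac m3$, so the total weight is $(1-\sqrt\theta)\frac n3\,\mathbb P(R\text{ is good})\ge(1-3\sqrt\theta)\frac n3$.
\item For $u,v\in V$: $\varphi(u,v)\le\frac nm\mathbb P(u,v\in R)=\frac{m-1}{n-1}\le\frac mn$. For $i\in I$, $v\in V$: $\varphi(i,v)\le(1-\sqrt\theta)\frac nm\cdot\mathbb P(v\in R)\cdot\frac m{(1-\sqrt\theta)n}=\frac mn$. No edge contains two colors. In particular every edge has weight at most $\frac mn$.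
\end{itemize}
Each edge has four vertices, so $\sum_x(1-\varphi(x))\le\frac{4n}3-\frac{4n}3(1-3\sqrt\theta)=4\sqrt\theta n$, and all terms are nonnegative. Hence at most $\frac8\gamma\sqrt\theta n\le\gamma n$ vertices $x$ have $\varphi(x)<1-\frac\gamma2$; call them \emph{exceptional}.

Let $D=\sqrt n$ and keep each edge of $\mathcal H$ independently with probability $D\varphi(i,e)\le m/\sqrt n\le1$. The degree of $x$ in the resulting hypergraph has mean $\varphi(x)D\le D$, and by Chernoff's bound it deviates from the mean by $\gamma D/2$ or more with probability at most $2e^{-\gamma^2D/12}$. The codegree of a pair has mean at most $m/\sqrt n$. The probability that it is at least $10$ is at most the sum, over all sets of ten edges through the pair, of the product of their probabilities, which is at most $(m/\sqrt n)^{10}=m^{10}n^{-5}$. There are $\frac{4n}3$ vertices and fewer than $n^2$ pairs. So for large $n$ there is an outcome in which all degrees are within $\gamma D/2$ of their means and all codegrees are less than $10<\gamma D$. In it all degrees are less than $2D$, and vertices that are not exceptional have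 degree between $(1-\gamma)D$ and $(1+\gamma)D$. Delete the vertices of degree $0$, which are exceptional. There remain $N$ vertices with $\frac{4n}3\ge N\ge\frac{4n}3-\gamma n\ge n$, of which at most $\gamma n\le\gamma N$ are exceptional. Theorem~\ref{thm:pip} and the remark after it give a matching in $\mathcal H$ of size at least
\[
\frac N4-2aN\ge\frac n3-\frac{\gamma n}4-\frac{8an}3\ge\frac n3-\Bigl(\frac18+\frac2{15}\Bigr)\delta n\ge(1-\delta)\frac n3 .\qedhere
\]
\end{proof}

\section{Absorption}\label{sec:absorb}

Lemma~\ref{lem:almost} leaves some vertices and colors unused, and we have no control over which. The remedy is a small partial rainbow matching, chosen first, that can be rearranged to incorporate any small set of leftover vertices and colors.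

\begin{lemma}\label{lem:absorb}
There is an absolute constant $c_1\in(0,1)$ such that for every $\beta\in(0,c_1/9216]$ there is $n_2$ with the following property. Every $\frac1{1000}$-dense family $(F_i)_{i\in I}$ of order $n\ge n_2$ on $V$ has a partial rainbow matching $A$ with $|A|\le24\beta n$, vertex set $V_A$ and color set $I_A$, such that for all $t\le c_1\beta n/4$, all $W\subseteq V\setminus V_A$ with $|W|=3t$ and all $C\subseteq I\setminus I_A$ with $|C|=t$, some partial rainbow matching has vertex set $V_A\cup W$ and color set $I_A\cup C$.
\end{lemma}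

To incorporate vertices $x_1,x_2,x_3$ and a color $j$, one would like an edge $\{z_1,z_2,z_3\}\in F_j$ whose vertices are currently covered by edges $\{z_k,p_k,q_k\}$ in which $z_k$ can be replaced by $x_k$. This needs the links of $x_k$ and $z_k$ to intersect in some color. For nonadjacent vertices the hypothesis does not provide this, since (F1) only gives each link about a third of all pairs. For adjacent vertices the degree sum exceeds the number of pairs, so the links intersect heavily. We therefore pass from $x_k$ to $z_k$ through a vertex $y_k$ that is adjacent to each of them in many colors (Figure~\ref{fig:absorb}).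

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3]
\node at (0,0) {$x_k$}; \node at (1,0) {$p_k$}; \node at (2,0) {$q_k$};
\node at (3,0) {$y_k$}; \node at (4,0) {$p'_k$}; \node at (5,0) {$q'_k$}; \node at (6,0) {$z_k$};
\draw (0.7,0.3)--(0.7,0.45)--(3.3,0.45)--(3.3,0.3);
\draw (3.7,0.3)--(3.7,0.45)--(6.3,0.45)--(6.3,0.3);
\node at (2,0.75) {color $i_k$}; \node at (5,0.75) {color $i'_k$}; \node at (-1.2,0.6) {before};
\draw (-0.3,-0.3)--(-0.3,-0.45)--(2.3,-0.45)--(2.3,-0.3);
\draw (2.7,-0.3)--(2.7,-0.45)--(5.3,-0.45)--(5.3,-0.3);
\node at (1,-0.75) {color $i_k$}; \node at (4,-0.75) {color $i'_k$}; \node at (-1.2,-0.6) {after};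
\end{tikzpicture}
\caption{One third of an absorbing gadget. Replacing the two upper edges by the two lower edges keeps the colors, covers the new vertex $x_k$ and frees $z_k$. After this is done for $k=1,2,3$, the freed vertices $z_1,z_2,z_3$ form an edge of the new color $j$.}
\label{fig:absorb}
\end{figure}

\begin{proof}
Let $N_i(x)$ be the set of neighbors of $x$ in $F_i$. By (F1), $\frac12|N_i(x)|^2\ge\deg_{F_i}(x)\ge(\frac16-\frac1{1000})n^2$, so $|N_i(x)|\ge0.57n$. If $y\in N_i(x)$, the links of $x$ and $y$ in $F_i$ have at least $(\frac23-\frac1{1000})n^2-\frac{n^2}2\ge\frac{n^2}7$ pairs in common. Let $\Gamma(x)$ be the set of $y$ with $y\in N_i(x)$ for at least $|I|/100$ colors $i$. Then $0.57n|I|\le\sum_i|N_i(x)|\le|\Gamma(x)|\,|I|+n\frac{|I|}{100}$. So $|\Gamma(x)|\ge0.56n$, and $|\Gamma(x)\cap\Gamma(x')|\ge0.12n$ for all $x,x'$.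

\emph{Gadgets.} A \emph{gadget} is a sequence of six ordered triples with $18$ distinct vertices and six distinct colors, the $l$-th triple being an edge of the $l$-th color. It is a sequence of $24$ entries, so there are at most $n^{24}$ gadgets. A \emph{target} is a tuple $(j;x_1,x_2,x_3)$ of a color and three distinct vertices; there are at most $n^4$ targets. A gadget \emph{absorbs} the target if it uses none of $j,x_1,x_2,x_3$ and some partial rainbow matching covers exactly its $18$ vertices and $x_1,x_2,x_3$, using exactly its six colors and $j$.

Fix a target. Choose $(z_1,z_2,z_3)$ with $\{z_1,z_2,z_3\}\in F_j$; by (F1) there are at least $n\cdot2(\frac16-\frac1{1000})n^2\ge0.3n^3$ ways. For $k=1,2,3$ choose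
\begin{itemize}
\item $y_k\in\Gamma(x_k)\cap\Gamma(z_k)$, in at least $0.12n$ ways;
\item colors $i_k,i'_k$ with $y_k\in N_{i_k}(x_k)$ and $y_k\in N_{i'_k}(z_k)$, in at least $\frac n{300}$ ways each;
\item $(p_k,q_k)$ with $\{p_k,q_k\}$ in the links of both $x_k$ and $y_k$ in $F_{i_k}$, and $(p'_k,q'_k)$ with $\{p'_k,q'_k\}$ in the links of both $y_k$ and $z_k$ in $F_{i'_k}$, in at least $\frac{2n^2}7$ ways each.
\end{itemize}
This makes at least $cn^{3+3\cdot7}=cn^{24}$ choices, where $c=0.3\,\bigl(0.12\cdot300^{-2}\cdot(2/7)^2\bigr)^3$. A coincidence of two of the $24$ chosen entries, or of one of them with an entry of the target, determines one entry, so at most $C'n^{23}$ choices contain a coincidence, with $C'$ absolute. Each other choice gives its own gadget, with triples $(y_k,p_k,q_k)$ of color $i_k$ and $(z_k,p'_k,q'_k)$ of color $i'_k$. It absorbs the target through the seven edges $\{x_k,p_k,q_k\}$ of color $i_k$, $\{y_k,p'_k,q'_k\}$ of color $i'_k$, and $\{z_1,z_2,z_3\}$ of color $j$. So with $c_1=c/2$ and $n$ large, every target is absorbed by at least $c_1n^{24}$ gadgets.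

\emph{Random selection.} Select each gadget independently with probability $\beta n^{-23}$. Two distinct gadgets \emph{conflict} if they share a vertex or a color; there are at most $n^{24}\cdot24^2\cdot n^{23}$ conflicting pairs. The expected number of selected gadgets is at most $\beta n$, and the expected number of selected conflicting pairs is at most $576\beta^2n$. By Markov's inequality, with probability at least $\frac12$ at most $4\beta n$ gadgets and at most $2304\beta^2n$ conflicting pairs are selected. The number of selected gadgets that absorb a fixed target has mean at least $c_1\beta n$, so by Chernoff's bound it is below $c_1\beta n/2$ with probability at most $e^{-c_1\beta n/8}$. As $n^4e^{-c_1\beta n/8}<\frac12$ for large $n$, there is a selection with all three properties for all targets. Delete one gadget from each conflicting pair. Every target is still absorbed by at least $c_1\beta n/2-2304\beta^2n\ge c_1\beta n/4$ remaining gadgets, because $\beta\le c_1/9216$. The edges of the remaining gadgets form a partial rainbow matching $A$ with $|A|\le6\cdot4\beta n$.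

Given $W$ and $C$, split them arbitrarily into $t$ targets. Since $t\le c_1\beta n/4$, we can assign to the targets, one by one, distinct remaining gadgets that absorb them. Replacing the six edges of each assigned gadget by the corresponding seven edges gives the required matching.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:non}]
Let $\varepsilon_1=(\rho/2)^2/(3\cdot10^7)$ be the constant of Lemma~\ref{lem:almost} for $\rho/2$, so that $\varepsilon_1\le\min\{\rho,\frac1{1000}\}$. Put $\varepsilon_*=\varepsilon_1/2$, $\beta=\min\{\frac{c_1}{9216},\frac{\varepsilon_1}{300}\}$ and $\delta=c_1\beta/2$. Then $72\beta\le\varepsilon_1/4$. Let $n$ be large, let $(F_i)$ be as in the proposition, and write $S_i=S(F_i)$. Take $A$ from Lemma~\ref{lem:absorb} and put $V'=V\setminus V_A$, $I'=I\setminus I_A$, $n'=|V'|=3|I'|\ge(1-72\beta)n$, and $F'_i=F_i[V']$, $L'_i=S_i\cap V'$ for $i\in I'$. We check the hypotheses of Lemma~\ref{lem:almost} for $(F'_i)_{i\in I'}$.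

A deleted vertex lies in at most $n$ pairs, so each degree drops by at most $72\beta n^2\le\frac{\varepsilon_1}4n^2$. By (F1) no vertex of $F'_i$ is isolated, and $\sigma_2(F'_i)\ge(\frac23-\frac{\varepsilon_1}2-\frac{\varepsilon_1}2)n^2\ge(\frac23-\varepsilon_1)n'^2$. The set $L'_i$ is strongly independent in $F'_i$. If $\deg_{F'_i}(v)\le n'^2/4$, then $\deg_{F_i}(v)\le(\frac14+\frac{\varepsilon_1}4)n^2<(\frac13-\frac{\varepsilon_*}2)n^2$, so $v\in S_i$ by (F3). Thus $L'_i$ is a low set for $F'_i$.

Suppose that $(F'_i)$ is $\frac\rho2$-extremal with respect to $(L'_i)$, witnessed by $S\subseteq V'$. Then $\bigl||S|-\frac n3\bigr|\le\frac\rho2n'+\frac{n-n'}3\le\rho n$, and $|S_i\triangle S|\le|L'_i\triangle S|+|V_A|\le(\frac\rho2+72\beta)n\le\rho n$ for at least $(1-\frac\rho2)(1-72\beta)|I|\ge(1-\rho)|I|$ colors. So $(F_i)$ is $\rho$-extremal with respect to $(S_i)$, contrary to assumption.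

Lemma~\ref{lem:almost} now gives a partial rainbow matching in $(F'_i)_{i\in I'}$ that leaves unused a set $C$ of $t\le\delta n/3\le c_1\beta n/4$ colors of $I'$ and a set $W$ of $3t$ vertices of $V'$. Together with the matching on $V_A\cup W$ from Lemma~\ref{lem:absorb}, it forms a rainbow matching.
\end{proof}

\section{Extremal families}\label{sec:extremal}

In an extremal family most $F_i$ contain almost all edges of $G(S)$ for a common set $S$ of size about $n/3$. If $|S|$ were exactly $n/3$ and all colors and vertices were typical, we would match each color with one vertex of $S$ and two vertices outside $S$. This is a perfect matching problem in a nearly complete $4$-partite hypergraph. A \emph{$4$-partite $4$-graph} has four disjoint vertex parts, and each edge has one vertex in each part.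

\begin{lemma}\label{lem:partite}
A $4$-partite $4$-graph with parts of size $N\ge20$, in which every vertex lies in at least $\frac{99}{100}N^3$ edges, has a perfect matching.
\end{lemma}

\begin{proof}
Let $M$ be a maximum matching and suppose $|M|<N$. If $|M|<N/2$, fix an uncovered vertex. There are more than $N^3/8$ triples of uncovered vertices, one from each other part, and at most $N^3/100$ of them fail to form an edge with it. So $M$ can be extended, a contradiction. Hence $|M|\ge N/2$.

Let $x_p$ be an uncovered vertex in part $p$ for $p=1,\dots,4$. For an ordered triple $(e_1,e_2,e_3)$ of distinct edges of $M$, form a $4\times4$ array with columns indexed by the parts, with row $0$ equal to $x_1,\dots,x_4$ and row $l$ equal to $e_l$ for $l=1,2,3$. For $r=0,\dots,3$ let $f_r$ consist of the entries in column $p$ and row $(p+r)\bmod4$, for $p=1,\dots,4$. These four sets partition the array, and each has one entry in every row and every column. For fixed $r$ the vertex $x_p\in f_r$ is fixed, and the other three vertices of $f_r$ determine $(e_1,e_2,e_3)$. So $f_r$ is a non-edge for at most $N^3/100$ triples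 $(e_1,e_2,e_3)$. The number of triples is at least $\frac N2(\frac N2-1)(\frac N2-2)\ge0.5\cdot0.45\cdot0.4\,N^3=0.09N^3>4N^3/100$. For some triple all four $f_r$ are edges, and replacing $e_1,e_2,e_3$ by them enlarges $M$, a contradiction.
\end{proof}

Three defects have to be repaired before Lemma~\ref{lem:partite} can be applied: the common set does not have size exactly $n/3$, some colors are atypical, and some vertices behave atypically in many colors. Each is removed greedily with few edges.

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
Let $n\ge1/\rho$ be large. Write $S_i=S(F_i)$, $s_i=|S_i|$, $T_i=V\setminus S_i$. Let $S$ witness extremality and let $I_0=\{i:|S_i\triangle S|\le\rho n\}$, so $|I\setminus I_0|\le\rho n/3$.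

\medskip
\noindent\emph{Links in the typical colors.} Let $i\in I_0$. Then $s_i\ge(\frac13-2\rho)n$, so
\begin{equation}\label{eq:twobounds}
\binom{n-s_i}2\le\frac12\Bigl(\frac23+2\rho\Bigr)^2n^2\le\Bigl(\frac29+2\rho\Bigr)n^2,\qquad\frac{n^2-s_i^2}2\le\Bigl(\frac49+\frac{2\rho}3\Bigr)n^2 .
\end{equation}
By Lemma~\ref{lem:barrier} these are upper bounds for the degrees in $F_i$ of vertices in $S_i$ and in $T_i$, and also for the numbers of pairs that can possibly lie in their links. The two bounds add up to little more than $\sigma_2(F_i)\ge(\frac23-\rho)n^2$, so both are nearly attained.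
\begin{itemize}
\item[(E1)] \emph{For $u\in S_i$, all but $4\rho n^2$ pairs in $T_i$ lie in the link of $u$ in $F_i$.} Indeed, $u$ has a neighbor $v$, which lies in $T_i$, so $\deg(u)\ge(\frac23-\rho)n^2-(\frac49+\frac{2\rho}3)n^2\ge(\frac29-2\rho)n^2$. The link of $u$ consists of pairs in $T_i$, of which there are at most $(\frac29+2\rho)n^2$.
\item[(E2)] \emph{For $v\in T_i$, all but $4\rho n^2$ of the pairs in $V\setminus\{v\}$ not contained in $S_i$ lie in the link of $v$ in $F_i$.} By (F3), $\deg(v)\ge(\frac13-\frac\rho2)n^2$ exceeds the number of pairs in $T_i$, so $v$ has a neighbor $u\in S_i$. Hence $\deg(v)\ge(\frac23-\rho)n^2-(\frac29+2\rho)n^2=(\frac49-3\rho)n^2$. The link of $v$ consists of pairs of the stated kind, of which there are at most $(\frac49+\rho)n^2$.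
\end{itemize}

\noindent\emph{A majority partition.} The set $S$ may put a vertex on the wrong side for every color, and such a vertex could not be covered in the intended way. So we replace $S$ by the set $S'$ of vertices that lie in $S_i$ for at least half of the colors $i\in I_0$, and put $T'=V\setminus S'$. For $i\in I_0$ call $(v,i)$ \emph{correct} if $v\notin S_i\triangle S'$. By definition, every vertex is correct with at least half of the colors in $I_0$. A vertex $v\in S'\triangle S$ lies in $S_i\triangle S$ for at least half of the $i\in I_0$, so $|S'\triangle S|\cdot\frac12|I_0|\le\sum_{i\in I_0}|S_i\triangle S|\le\rho n|I_0|$ and $|S'\triangle S|\le2\rho n$. Therefore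
\[
|S_i\triangle S'|\le3\rho n\ \text{ for }i\in I_0,\qquad\text{and the integer }k=|S'|-\frac n3\text{ satisfies }|k|\le3\rho n .
\]
Let $B$ be the set of vertices that are incorrect with more than $\sqrt\rho\,|I_0|$ colors of $I_0$. There are at most $3\rho n|I_0|$ incorrect pairs $(v,i)$, so $|B|\le3\sqrt\rho\,n$. Properties (E1) and (E2) transfer to the common partition.
\begin{itemize}
\item[(E3)] \emph{Let $(v,i)$ be correct. If $v\in S'$, all but $7\rho n^2$ pairs in $T'$ lie in the link of $v$ in $F_i$. If $v\in T'$, all but $7\rho n^2$ of the pairs in $V\setminus\{v\}$ not contained in $S'$ lie in the link of $v$ in $F_i$.} At most $3\rho n^2$ pairs contain a vertex of $T'\cap S_i$. In the first case $v\in S_i$, every other pair in $T'$ lies in $T_i$, and (E1) applies. In the second case $v\in T_i$, every other pair not contained in $S'$ has a vertex in $T'\setminus S_i$, so it is not contained in $S_i$, and (E2) applies.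
\end{itemize}
From now on excess means excess over $S'$. An edge is \emph{balanced} if it has excess $0$, that is, exactly one vertex in $S'$.
\begin{itemize}
\item[(E4)] \emph{Let $(v,i)$ be correct and let $D\subseteq V\setminus\{v\}$ with $|D|\le n/600$. Then $F_i$ has a balanced edge that contains $v$ and avoids $D$. If $v\in T'$, then $F_i$ also has an edge inside $T'$ that contains $v$ and avoids $D$.} Since $|S'|\ge(\frac13-3\rho)n$ and $|T'|\ge(\frac23-3\rho)n$, for large $n$ there are at least $n^2/5$ pairs in $T'\setminus\{v\}$, and at least $n^2/5$ pairs with one vertex in $S'$ and one in $T'\setminus\{v\}$. In the relevant class at most $7\rho n^2$ pairs are missing from the link by (E3), and at most $n^2/600$ pairs meet $D$.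
\end{itemize}

We build a partial rainbow matching in three stages and complete it in a fourth. Stages 1, 2 and 3 choose at most $3\rho n+1$, $\rho n/3$ and $3\sqrt\rho\,n$ edges. The total is at most $5\sqrt\rho\,n\le n/2000$. So at any time at most $15\sqrt\rho\,n\le n/600$ vertices are used, and fewer than $|I_0|/2$ colors are used.

\medskip
\noindent\emph{Stage 1: correcting the size of $S'$.} By \eqref{eq:excess} the final matching has total excess $k$, and the later stages use balanced edges only. So we first choose at most $3\rho n+1$ edges with total excess exactly $k$. An edge of excess $-1$ is always available: take an unused color $i\in I_0$ and an unused vertex $v\in T'\setminus S_i$, a set of at least $(\frac23-6\rho)n$ vertices; then $(v,i)$ is correct and (E4) gives an edge inside $T'$ avoiding the used vertices. If $k\le0$, choose $|k|$ such edges. If $k>0$ we need edges of positive excess. These are absent from $G(S')$, and this is the only place where (a) or (b) is used.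

Let $k>0$ and assume (a). At least $4\rho n-\frac{\rho n}3\ge k$ colors $i\in I_0$ have no strongly independent set of size $\frac n3+1$; fix $k$ of them. For these colors $s_i\le\frac n3$ by (F3), so $|S'\setminus S_i|\ge k$, and we can pick distinct vertices $v_i\in S'\setminus S_i$ one after another. Consider the pairs $\{u,w\}$ with $u\in S'\cap S_i$ and $w\in T'\cap T_i$. There are at least $(\frac13-6\rho)(\frac23-6\rho)n^2\ge n^2/5$ of them, they do not contain $v_i$, and they are not contained in $S_i$. As $v_i\in T_i$, all but $4\rho n^2$ of them lie in the link of $v_i$ in $F_i$ by (E2). We treat the $k$ colors in turn and choose such a pair $\{u_i,w_i\}$ that avoids all the $v_j$ and all vertices chosen before. These are at most $3k\le9\rho n$ vertices, and they meet at most $9\rho n^2$ pairs. The $k$ edges $\{v_i,u_i,w_i\}\in F_i$ are disjoint and have excess $1$ each.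

Let $k>0$ and assume (b). Apply \eqref{eq:star} with $X=S'$. It gives a partial rainbow matching with edges of excess $1$ or $2$ and total excess at least $k$. Let $M_0$ be a minimal subset with total excess at least $k$. Removing any edge brings the total to at most $k-1$. So the total is $k$, in which case $|M_0|\le k$, or it is $k+1$ and all edges have excess $2$, in which case $|M_0|=\frac{k+1}2\le k$. In the second case add one edge of excess $-1$.

\medskip
\noindent\emph{Stage 2: the unused colors $i\in I\setminus I_0$.} For such a color we know only that $F_i$ is $\varepsilon$-dense, and we show that this forces many balanced edges. By (F2) and (F3), at least $|T'|-|S_i|\ge(\frac23-3\rho-\frac13-\rho)n\ge0.3n$ vertices $t\in T'$ have $\deg_{F_i}(t)\ge(\frac13-\frac\rho2)n^2$. With $|S'|=(\frac13+x)n$, $|x|\le3\rho$, the number of pairs inside $S'$ or inside $T'$ is at most $\frac12\bigl((\frac13+x)^2+(\frac23-x)^2\bigr)n^2=(\frac5{18}-\frac x3+x^2)n^2\le(\frac5{18}+4\rho)n^2$. So the link of such a $t$ contains at least $(\frac1{18}-5\rho)n^2\ge\frac{n^2}{20}$ pairs with one vertex in $S'$ and one in $T'$.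 A balanced edge arises in this way from at most two vertices $t$, so $F_i$ has at least $\frac12\cdot0.3n\cdot\frac{n^2}{20}=0.0075n^3$ balanced edges. The used vertices lie in at most $\frac n{600}\cdot\frac{n^2}2<0.001n^3$ triples. So we can choose a balanced edge for each of these colors in turn.

\medskip
\noindent\emph{Stage 3: the vertices of $B$.} While some $v\in B$ is uncovered, choose an unused color $i\in I_0$ with $(v,i)$ correct, which exists because $v$ is correct with at least $|I_0|/2$ colors, and use (E4) to choose a balanced edge of $F_i$ through $v$ that avoids the used vertices.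

\medskip
\noindent\emph{Stage 4: completion.} Suppose $u\le n/2000$ edges have been chosen. Let $I_2\subseteq I_0$ be the set of unused colors, $N=|I_2|=\frac n3-u\ge\frac n4$, and let $S_2\subseteq S'$ and $T_2\subseteq T'$ be the sets of uncovered vertices. The chosen edges have total excess $k$, so they cover $u+k$ vertices of $S'$, and $|S_2|=\frac n3+k-u-k=N$. As $n-3u=3N$ vertices are uncovered, $|T_2|=2N$. Split $T_2$ into sets $T^1,T^2$ of size $N$, and consider the $4$-partite $4$-graph with parts $I_2,S_2,T^1,T^2$ whose edges are the sets $\{i,s,t_1,t_2\}$ with $\{s,t_1,t_2\}\in F_i$. For each of its vertices we bound the number of triples from the other three parts that fail to complete it to an edge, using $n\le4N$ and $\sqrt\rho\le10^{-4}$.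

An uncovered $v\in V$ is not in $B$, so it is incorrect with at most $\sqrt\rho\,n/3$ colors. Each of these accounts for at most $N^2$ failing triples, and each correct color for at most $7\rho n^2$ by (E3). The total is at most $(\frac43\sqrt\rho+112\rho)N^3\le2\sqrt\rho\,N^3$. A color $i\in I_2$ is incorrect with at most $3\rho n$ vertices $s\in S_2$. Each of these accounts for at most $N^2$ failing triples, and each correct $s$ for at most $7\rho n^2$. The total is at most $(12+112)\rho N^3\le2\sqrt\rho\,N^3$. Since $2\sqrt\rho\le\frac1{100}$, Lemma~\ref{lem:partite} gives a perfect matching. It assigns to each color of $I_2$ an edge of that color, these edges are disjoint and avoid the covered vertices, and together with the edges of Stages 1--3 they form a rainbow matching.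
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{LLWZ}
Haorui Liu, Mei Lu, Yan Wang and Yi Zhang, \emph{Vertex degree sums for rainbow matchings in 3-uniform hypergraphs}, arXiv:2503.14968 (2025).

\end{thebibliography}
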